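# Colorings without long diffsequences: how complexity $n^{r-1}$ is forced

## 1. Rotation colorings and the guess that linear complexity suffices

An $r$-coloring of $\mathbb N=\{1,2,3,\dots\}$ is a function $\chi:\mathbb N\to[r]=\{1,\dots,r\}$, and we also read it as the infinite word with letters $\chi_n=\chi(n)$. Suppose that a set $D$ of allowed gaps can be defeated with $r$ colors: some $r$-coloring bounds the length of the monochromatic sequences all of whose gaps lie in $D$. Can it be defeated by a *simple* coloring, one whose word has only $O(n)$ different blocks of length $n$? The first guess is **yes**. Colorings that avoid patterns are usually written down from residues or from a circle rotation cut into arcs, and such words have few blocks. We fix the definitions and test this guess.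

**Definition (diffsequences).** Let $D\subseteq\mathbb N$. A $k$-term $D$-diffsequence is a sequence of integers $x_1,\dots,x_k$ with $x_{i+1}-x_i\in D$ for $1\le i\le k-1$. It is monochromatic under $\chi$ if $\chi$ is constant on it.

**Definition (accessibility).** $D$ is $r$-accessible if every $r$-coloring of $\mathbb N$ admits a monochromatic $k$-term $D$-diffsequence for every $k\ge1$ ("arbitrarily long" ones). The degree of accessibility $\operatorname{doa}(D)$ is the greatest positive integer $r$ for which $D$ is $r$-accessible, and $\operatorname{doa}(D)=\infty$ if $D$ is $r$-accessible for every $r$.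

An $r$-coloring is also an $(r+1)$-coloring, so accessibility gets harder as $r$ grows, and $\operatorname{doa}(D)<r$ means exactly that $D$ is not $r$-accessible. For example, if $D$ is the set of odd numbers, then $1,4,9$ is a 3-term $D$-diffsequence. Coloring by parity leaves no monochromatic diffsequence with two terms, so $D$ is not 2-accessible. It is 1-accessible, so $\operatorname{doa}(D)=1$.

**Definition (complexity).** For a word $\chi$, $p(\chi,n)$ is the number of distinct strings of length $n$ that occur as blocks of consecutive letters in $\chi$.

The parity word $1212\cdots$ has $p(\chi,n)=2$ for all $n\ge 1$. It is known that $p(\chi,n)\le n$ for some $n$ forces $\chi$ to be eventually periodic, and that Sturmian words, which are generated by irrational circle rotations, have $p(\chi,n)=n+1$ for all $n$. So linear complexity is the first level above eventual periodicity. The following question comes from Oscar Quester, "On Some Properties of Accessible Sets", arXiv:2405.05356 (2024).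

**Question.** Let $D\subseteq\mathbb N$ satisfy $\operatorname{doa}(D)<r$. Does there exist an $r$-coloring $\chi$ of $\mathbb N$ that does not admit arbitrarily long monochromatic $D$-diffsequences and which satisfies $p(\chi,n)=O(n)$?

**Test: $r=1$.** A nonempty $D$ is 1-accessible. So $D=\emptyset$, and the constant coloring, with $p(\chi,n)=1$, works.

**Test: residues.** If $D$ contains no multiple of $r$, color $n$ by its residue mod $r$. There is no monochromatic diffsequence with two terms, and $p(\chi,n)=r$.

**Test: one rotation.** Let $r\ge2$ and suppose that $\alpha\in\mathbb R$ and $\delta>0$ satisfy $\{h\alpha\}\in[\delta,1-\frac1r]$ for all $h\in D$. Color $n$ by the arc $[\frac ir,\frac{i+1}r)$ that contains $\{n\alpha\}$. Take a monochromatic step of size $h$, and let the fractional parts go from $u$ to $u'$. Then $u'-u\in(-\frac1r,\frac1r)$, and $u'-u$ equals $\{h\alpha\}$ or $\{h\alpha\}-1$. The second value is at most $-\frac1r$, so it is impossible. Every monochromatic step thus moves forward by at least $\delta$ inside a half-open arc of length $\frac1r$, and monochromatic diffsequences are bounded. The block $\chi(N)\cdots\chi(N+n-1)$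 is determined by the position of $\{N\alpha\}$ relative to the at most $rn$ points $\frac ir-m\alpha$ mod 1 with $0\le m<n$. These cut the circle into at most $rn$ half-open arcs, so $p(\chi,n)\le rn$.

All three tests support the guess. It is nevertheless false for every $r\ge3$.

## 2. Diffsequence sets that force complexity $n^{r-1}$

**Theorem 1.** Let $d\ge1$ and $r=d+1$. There is $D\subseteq\mathbb N$ such that:

1. $\operatorname{doa}(D)=r-1$.
2. If $\chi\in\{1,\dots,r\}^{\mathbb N}$ does not admit arbitrarily long monochromatic $D$-diffsequences, then $\liminf_{n\to\infty}p(\chi,n)/n^{\,r-1}>0$.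
3. Some such $\chi$ has $p(\chi,n)=O(n^{r-1})$. Hence the exponent in part 2 is sharp for this $D$.

For $r\ge3$ a word with $p(\chi,n)=O(n)$ has $p(\chi,n)/n^{r-1}\to0$. So parts 1 and 2 answer the Question negatively for every $r\ge3$: every $r$-coloring without arbitrarily long monochromatic $D$-diffsequences satisfies $p(\chi,n)\ge c\,n^{r-1}$ for all large $n$, with $c>0$ depending on $\chi$. The case $r=1$ is trivially affirmative. For $r=2$ the theorem gives only a linear lower bound, and the Question is not decided here; the rotation test above (with $r=2$: $\{h\alpha\}\in[\delta,\frac12]$) is one easy sufficient condition.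

## 3. Gap sets read off from a torus rotation

The third test used a rotation of a circle. We replace the circle by a $d$-dimensional torus, and define $D$ itself by the rotation.

**Setting.** Let $\Lambda\subset\mathbb Q^d$ be a full-rank lattice in $\mathbb R^d$, let $X=\mathbb R^d/\Lambda$, and write $[x]$ for the class of $x$. Fix $\theta\in\mathbb R^d$ such that $1,\theta_1,\dots,\theta_d$ are linearly independent over $\mathbb Q$. For an open set $W\subset X$ put
$$D=\{n\in\mathbb N:[n\theta]\in W\}.\tag{1}$$

**Equidistribution.** The characters of $X$ are $x\mapsto e^{2\pi i\xi\cdot x}$ with $\xi$ in the dual lattice $\Lambda^*$. Since $\Lambda\subset\mathbb Q^d$, also $\Lambda^*\subset\mathbb Q^d$. If $\xi\ne0$, then $\xi\cdot\theta\notin\mathbb Z$, because an integer value would be a rational linear relation among $1,\theta_1,\dots,\theta_d$. So the averages of $e^{2\pi i m\,\xi\cdot\theta}$ over $0\le m<n$ are geometric sums divided by $n$ and tend to $0$. By Weyl's criterion $([m\theta])_m$ is equidistributed in $X$. We use this in the following form. If $O\subset X$ is open and nonempty and $x\in X$, there are $\kappa>0$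 and $n_0$ with
$$\#\{0\le m<n:\ x+[m\theta]\in O\}\ge\kappa n\qquad(n\ge n_0).\tag{2}$$
Indeed, take a continuous $f$ with $0\le f\le 1_{O-x}$ and $\int f>0$; the averages of $f([m\theta])$ converge to $\int f$. In particular every nonempty open set contains $[n\theta]$ for infinitely many $n$.

**Definition (walk).** A $W$-walk with $N$ points is a sequence $y_1,\dots,y_N$ in $X$, repetitions allowed, with $y_{l+1}-y_l\in W$ for all $l$.

For example, let $X=\mathbb R/\mathbb Z$, let $W$ be the arc $(\frac14,\frac12)$ and let $K=[0,\frac12]$. Then $0,\ 0.3$ is a $W$-walk in $K$. There is no $W$-walk with three points in $K$: a step from $u$ to $u'$ has $u'-u\in[-\frac12,\frac12]$, and this is congruent to some $w\in(\frac14,\frac12)$ mod 1. As $w-1<-\frac12$, we get $u'-u=w>\frac14$, and two steps would exceed $\frac12$.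

The next lemma translates between colorings of $\mathbb N$ and decompositions of $X$. The difficulty is that a given coloring need have no relation to the rotation; its limit sets do.

**Lemma 2 (transfer).** In the setting above:

(i) If $X$ is the disjoint union of $Y_1,\dots,Y_q$ and no $Y_i$ contains a $W$-walk with $k$ points, then the coloring $\chi(n)=i$ for $[n\theta]\in Y_i$ has no monochromatic $k$-term $D$-diffsequence.

(ii) Let $\chi:\mathbb N\to\{1,\dots,q\}$ have no monochromatic $k$-term $D$-diffsequence. Let $K_i$ be the set of $x\in X$ such that every neighborhood of $x$ contains $[n\theta]$ for infinitely many $n$ with $\chi(n)=i$. Then the $K_i$ are closed, cover $X$, and none of them contains a $W$-walk with $k$ points.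

*Proof.* (i) If $x_1,\dots,x_k$ is a monochromatic $D$-diffsequence of color $i$, then $[x_1\theta],\dots,[x_k\theta]$ lie in $Y_i$ and their successive differences $[(x_{l+1}-x_l)\theta]$ lie in $W$ by (1). This is a $W$-walk with $k$ points in $Y_i$.

(ii) If $x\notin K_i$, some open neighborhood of $x$ contains $[n\theta]$ for only finitely many $n$ of color $i$. No point of this neighborhood is in $K_i$, so $K_i$ is closed. Given $x\in X$, choose $n_1<n_2<\cdots$ with $[n_j\theta]\to x$. Some color $i$ occurs for infinitely many $j$, and then $x\in K_i$. So the $K_i$ cover $X$.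

Now let $y_1,\dots,y_k$ be a $W$-walk in $K_i$. Since $W$ is open and subtraction is continuous, there are neighborhoods $U_l$ of $y_l$ with $U_{l+1}-U_l\subset W$ for all $l$. Choose successively $n_1<n_2<\dots<n_k$ with $\chi(n_l)=i$ and $[n_l\theta]\in U_l$; this is possible because infinitely many $n$ qualify at each stage. Then $[(n_{l+1}-n_l)\theta]\in W$, so $n_{l+1}-n_l\in D$, and $n_1,\dots,n_k$ is a monochromatic $k$-term $D$-diffsequence, a contradiction. $\square$

We therefore look for an open $W\subset X$ with $\dim X=d$ such that $X$ splits into $d+1$ pieces with bounded walks, no $d$ closed sets with bounded walks cover $X$, and any cover by $d+1$ such sets has a sharp boundary across *each* of the $d$ coordinate directions. The last property is the source of the complexity: under the rotation each direction yields about $n$ cuts, and together they form a grid of about $n^d$ cells, each with its own block of length $n$.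

## 4. The circle: one coordinate, two colors

Let $X=\mathbb R/\mathbb Z$ and $W=(\frac14,\frac12)$, so $D=\{n:\{n\alpha\}\in(\frac14,\frac12)\}$ with $\alpha$ irrational. The half circles $[0,\frac12)$ and $[\frac12,1)$ contain no three-point walks (the previous example and its translate), so two colors defeat $D$.

Why does one color not suffice? Let $K$ be closed without an $N$-point walk. I claim that $E=K\cap(K+\frac12)$ is finite. If not, choose $N$ points $z_1>z_2>\dots>z_N$ of $E$ in an arc of length less than $\frac14$. The set $E$ is invariant under translation by $\frac12$, so $z_l+\frac l2\in K$. Successive differences are $\frac12-(z_l-z_{l+1})\in(\frac14,\frac12)$. So these points form an $N$-point walk in $K$, a contradiction. The trick is that tiny steps *backward*, combined with half turns, are allowed steps. It follows that $1_K(z)+1_K(z-\frac12)\le1$ off a finite set, so $|K|\le\frac12$ in Lebesgue measure, and at least two such sets are needed to cover. With exactly two, both have measure exactly $\frac12$, and this tightness is what makes the cover rigid. For $K_1=[0,\frac12]$ and $K_2=[\frac12,1]$ the rigidity is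 visible at the point $\frac12$: just to the left of it only $K_1$ is present, just to the right only $K_2$.

## 5. Two coordinates: independent steps, frozen steps, twisted bricks

**First attempt: two independent conditions.** On $\mathbb R^2/\mathbb Z^2$ with coordinates $(x,y)$, let $W$ consist of the points with $x\in(\frac14,\frac12)$ or $y\in(\frac14,\frac12)$ mod 1, and color by the four boxes of side $\frac12$. The counting side is fine: the argument of Section 4, applied to the projection of a closed walk-free set $K$ to either axis, shows that each projection has measure at most $\frac12$. So $|K|\le\frac14$, and at least four sets are needed. The coloring side breaks down. In the box $[0,\frac12)^2$ take $p=(0.05,0.4)$ and $p'=(0.35,0.1)$. Then $p'-p=(0.3,-0.3)$ lies in $W$ because of its first coordinate, and $p-p'=(-0.3,0.3)$ lies in $W$ because of its second. The walk $p,p',p,p',\dots$ never ends. A step that makes progress in one coordinate may undo the progress in the other.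

**Freezing.** So a step that serves the second coordinate must almost freeze the first. Put
$$W'=\{x\in(\tfrac14,\tfrac12)\},\qquad W''=\{|x|<\eta,\ y\in(\tfrac14,\tfrac12)\},\qquad \eta=\tfrac1{16}$$
(mod $\mathbb Z^2$). Consider a walk in $[0,\frac12)^2$. A $W'$-step raises $x$ by more than $\frac14$. A $W''$-step changes $x$ by less than $\eta$ and raises $y$ by more than $\frac14$, so two of them are never consecutive. With $t$ steps of type $W'$, the total change of $x$ is less than $\frac12$ and at least $\frac t4-\frac{t+1}{16}$, so $t\le2$, and walks are bounded. Four colors suffice. Four are also necessary: over a fixed $x$ the slices of the closed sets contain no long $(\frac14,\frac12)$-walks (steps with $v=0$ are in $W''$), so by Section 4 at least two sets are present over each $x$; each projection to the $x$-axis has measure at most $\frac12$, so $q\cdot\frac12\ge2$. This $W$ therefore has the right kind of structure in two dimensions, but it spends four colors, and we want to spend three.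

**Longer bricks.** The count $q\cdot\frac12\ge2$ becomes $q\cdot\frac23\ge2$, that is $q\ge3$, if projections may have measure up to $\frac23$. This is achieved by $W'=\{x\in(\frac16,\frac13)\}$, with translations by $\frac13$ in place of $\frac12$. With three colors, each should then occupy a brick of length $\frac23$ and height $\frac12$, with two bricks over each $x$. Try brick $J$ to be
$$\big[\tfrac J3,\tfrac{J+2}3\big)\times\big([0,\tfrac12)+\tfrac J2\big).$$
Over $[\frac a3,\frac{a+1}3)$ we see the bricks $J=a-1$ and $J=a$, one in the lower half and one in the upper half mod 1, as desired. But in $\mathbb R^2/\mathbb Z^2$ with bricks $0,1,2$ the pattern does not close up. Over $[0,\frac13)$ we see brick $0$ and brick $2$ shifted by $(-1,0)$; the height offsets are $0$ and $1\equiv0$, so both lie in the lower half, and the upper half is uncovered. After one turn, the brick following brick 2 should be brick 3, which has the height offset $\frac32$.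

**The twist.** So let the torus agree with the bricks: identify brick $3$ with brick $0$ by putting $(1,\frac32)$ into the lattice instead of $(1,0)$. With $\Lambda=\{(m,\ell+\frac{3m}2):m,\ell\in\mathbb Z\}$ the three bricks tile. The general construction repeats this step: over the $d$-dimensional stage, $d+2$ bricks of length $\frac{d+1}{d+2}$, of which $d+1$ are seen over each point of the first coordinate.

## 6. The recursive family

We define for $d\ge0$ a lattice $\Lambda_d\subset\mathbb R^d$ with torus $X_d=\mathbb R^d/\Lambda_d$, a vector $\tau_d\in\mathbb R^d$, a box $R_d$, an open set $W_d\subset X_d$ and an integer $k_d$. For $d=0$: $X_0$ is a point, $\Lambda_0=\{0\}$, $\tau_0=0$, $R_0=\mathbb R^0$, $W_0=\emptyset$, $k_0=2$. Given level $d$, put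
$$\Lambda_{d+1}=\{(m,\ \lambda+m(d+2)\tau_d): m\in\mathbb Z,\ \lambda\in\Lambda_d\},\quad \tau_{d+1}=\Big(\tfrac1{d+2},\tau_d\Big),\quad R_{d+1}=\Big[0,\tfrac{d+1}{d+2}\Big)\times R_d,$$
$$\eta_{d+1}=\frac1{4(d+2)k_d},\qquad k_{d+1}=(4d+9)k_d,\qquad W_{d+1}=W'\cup W'',$$
$$W'=\Big\{[(v,s)]: v\in\big(\tfrac1{2(d+2)},\tfrac1{d+2}\big),\ s\in\mathbb R^d\Big\},\qquad W''=\{[(v,s)]: |v|<\eta_{d+1},\ [s]\in W_d\}.$$

For $d=1$ this gives $\Lambda_1=\mathbb Z$, $\tau_1=\frac12$, $R_1=[0,\frac12)$, $W_1=(\frac14,\frac12)$ and $k_1=18$, the circle of Section 4. For $d=2$ it gives the twisted lattice of Section 5, $\tau_2=(\frac13,\frac12)$, $R_2=[0,\frac23)\times[0,\frac12)$, $\eta_2=\frac1{216}$ and $k_2=234$. With $\theta=(\alpha,\beta)$, the set (1) for $r=3$ is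
$$D=\{n:\{n\alpha\}\in(\tfrac16,\tfrac13)\}\cup\{n: |n\alpha-m|<\eta_2\text{ for some }m\in\mathbb Z\text{ with }\{n\beta-\tfrac{3m}2\}\in(\tfrac14,\tfrac12)\}.$$

Some routine facts. By induction $\tau_d\in\mathbb Q^d$, and $\Lambda_d$ is a full-rank lattice contained in $\mathbb Q^d$: a basis of $\Lambda_{d+1}$ is $(1,(d+2)\tau_d)$ together with $(0,\lambda)$ for $\lambda$ in a basis of $\Lambda_d$. First coordinates of elements of $\Lambda_{d+1}$ are integers, so the first coordinate induces a homomorphism $\pi:X_{d+1}\to\mathbb R/\mathbb Z$. Since $(0,\lambda)\in\Lambda_{d+1}$ for $\lambda\in\Lambda_d$, the map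
$$\mathbb R\times X_d\to X_{d+1},\qquad (z,[s])\mapsto[(z,s)]$$
is well defined, and it is continuous. Every point of $X_{d+1}$ whose image under $\pi$ is the class of $z$ has the form $[(z,s)]$: starting from a representative $(z+m,s')$, subtract $(m,m(d+2)\tau_d)$. In particular $W'$ consists of *all* points whose image under $\pi$ is in the arc $(\frac1{2(d+2)},\frac1{d+2})$. Finally $W_{d+1}$ is open, because quotient maps by lattices are open.

From now on $d\ge1$, $\theta$ is as in Section 3, and $D=\{n\in\mathbb N:[n\theta]\in W_d\}$.

## 7. The $d+1$ boxes tile, and walks in a box are bounded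

**Lemma 3 (tiling).** For $d\ge0$ we have $(d+1)\tau_d\in\Lambda_d$, and for every $a\in\mathbb Z$ the boxes $R_d+j\tau_d+\lambda$ ($a\le j\le a+d$, $\lambda\in\Lambda_d$) partition $\mathbb R^d$.

*Proof.* For $d=0$ there is one box, the whole point. Assume the claim for $d$. Then $(d+2)\tau_{d+1}=(1,(d+2)\tau_d)\in\Lambda_{d+1}$ (take $m=1$, $\lambda=0$). So the family of translates of $R_{d+1}+j\tau_{d+1}$ by $\Lambda_{d+1}$ depends only on $j$ mod $d+2$, and for level $d+1$ it suffices to treat $0\le j\le d+1$. For the box with parameters $j$, $m$, $\lambda$ put $J=j+m(d+2)$. Then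
$$R_{d+1}+j\tau_{d+1}+(m,\lambda+m(d+2)\tau_d)=\Big[\tfrac J{d+2},\tfrac{J+d+1}{d+2}\Big)\times(R_d+J\tau_d+\lambda),$$
and as $(j,m)$ varies, $J$ runs over each integer exactly once. Given $(z,s)\in\mathbb R\times\mathbb R^d$, put $a=\lfloor(d+2)z\rfloor$. Then $z$ is in the interval for $J$ iff $J\le(d+2)z<J+d+1$, iff $J\le a<J+d+1$, iff $J\in\{a-d,\dots,a\}$. These are $d+1$ consecutive integers, so by the claim for $d$ exactly one pair $(J,\lambda)$ with such $J$ has $s\in R_d+J\tau_d+\lambda$. So $(z,s)$ is in exactly one box. $\square$

Let $C_d\subset X_d$ be the image of $R_d$. By Lemma 3 the translates of $R_d$ by $\Lambda_d$ are disjoint, so each point of $C_d$ has a unique representative in $R_d$; and the sets $C_d+[j\tau_d]$, $0\le j\le d$, partition $X_d$.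

**Lemma 4 (bounded walks).** No translate of $C_d$ contains a $W_d$-walk with $k_d$ points.

*Proof.* Being a walk is invariant under translation, so consider $C_d$ itself. For $d=0$ there is no walk with $k_0=2$ points, since $W_0=\emptyset$. Assume the claim for $d$, take a walk in $C_{d+1}$, and represent its points by $(z,s)\in R_{d+1}$. We show that $z$ makes net progress. Consider a step from $(z,s)$ to $(z',s')$; here $|z'-z|<\frac{d+1}{d+2}$.

**Step 1: a $W'$-step raises $z$ by more than $\frac1{2(d+2)}$.** We have $z'-z=v+m$ with $v\in(\frac1{2(d+2)},\frac1{d+2})$ and $m\in\mathbb Z$. If $m\ge1$, then $z'-z>1$; if $m\le-1$, then $z'-z\le v-1<-\frac{d+1}{d+2}$. Both are impossible, so $m=0$.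

**Step 2: a $W''$-step changes $z$ by less than $\eta_{d+1}$ and is a $W_d$-step in $s$.** We have $(z'-z,s'-s)=(v,t)+(m,\lambda+m(d+2)\tau_d)$ with $|v|<\eta_{d+1}\le\frac1{d+2}$, $[t]\in W_d$, $\lambda\in\Lambda_d$. Then $|m|<\frac{d+1}{d+2}+\frac1{d+2}=1$, so $m=0$. Hence $|z'-z|<\eta_{d+1}$ and $[s'-s]=[t]\in W_d$, with $s,s'\in R_d$. By the claim for $d$, at most $k_d-2$ such steps are consecutive, because $k_d-1$ of them would give a $W_d$-walk with $k_d$ points in $C_d$.

**Step 3: adding up.** Let there be $t$ steps of type $W'$. The $W''$-steps form at most $t+1$ runs of at most $k_d-2$ steps each. The total change of $z$ is less than $1$, and it is at least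
$$\tfrac{t}{2(d+2)}-(t+1)(k_d-2)\eta_{d+1}\ \ge\ \tfrac t{2(d+2)}-\tfrac{t+1}{4(d+2)}=\tfrac{t-1}{4(d+2)},$$
by the choice of $\eta_{d+1}$. So $t-1<4(d+2)$, that is $t\le4d+8$. The number of points is at most $1+t+(t+1)(k_d-2)=(t+1)(k_d-1)\le(4d+9)(k_d-1)<k_{d+1}$. $\square$

**Consequence.** Let $r=d+1$ and define
$$\chi_0(n)=j+1\quad\text{if }[n\theta]\in C_d+[j\tau_d],\qquad 0\le j\le d.\tag{3}$$
By Lemma 4 and Lemma 2(i), $\chi_0$ has no monochromatic $k_d$-term $D$-diffsequence. So $D$ is not $r$-accessible, and $\operatorname{doa}(D)<r$.

## 8. Covers of $X_d$ by sets without long walks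

**Definition (wall).** Let $K_1,\dots,K_q\subset X_d$. A *wall in direction $j$* consists of $c\in\mathbb R^d$, $\rho>0$ and indices $a\ne b$ such that, with $Q=\prod_l(c_l-\rho,c_l+\rho)$, the image of $\{x\in Q:x_j<c_j\}$ is disjoint from every $K_i$ with $i\ne a$, and the image of $\{x\in Q:x_j>c_j\}$ is disjoint from every $K_i$ with $i\ne b$.

For the cover $K_1=[0,\frac12]$, $K_2=[\frac12,1]$ of the circle, $c=\frac12$, $\rho=\frac14$, $a=1$, $b=2$ is a wall: the image of $(\frac14,\frac12)$ misses $K_2$, and the image of $(\frac12,\frac34)$ misses $K_1$. A wall remains a wall if $\rho$ is decreased.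

**Proposition 5.** Let $K_1,\dots,K_q$ be closed sets (possibly empty) covering $X_d$, and suppose that for some $N$ no $K_i$ contains a $W_d$-walk with $N$ points. Then:

(a) $q\ge d+1$.

(b) If $q=d+1$, then for each $j\in\{1,\dots,d\}$ there is a wall in direction $j$.

*Proof.* Induction on $d$. For $d=0$, covering a point takes at least one set, and (b) is vacuous. Assume both statements for $d$, and let $K_1,\dots,K_q$ be closed sets covering $X_{d+1}$ without $N$-point walks. Put $P_i=\pi(K_i)\subset\mathbb R/\mathbb Z$, a closed set; write $|\cdot|$ for measure on the circle of total length 1. We often do not distinguish a real number from its class mod 1.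

**Step 1: thick slices inherit the hypothesis.** We want to apply the induction hypothesis over a whole interval of values of $z$, since a wall must have thickness. For a closed interval $I\subset\mathbb R$ of length less than $\eta_{d+1}$ (possibly a point) put
$$J_i^I=\{[s]\in X_d:\ [(z,s)]\in K_i\text{ for some }z\in I\}.$$
This set is closed: it is the projection to $X_d$ of a closed subset of the compact space $I\times X_d$. It contains no $W_d$-walk with $N$ points. Indeed, for such a walk $[s_1],\dots,[s_N]$ choose $z_l\in I$ with $[(z_l,s_l)]\in K_i$. Then $|z_{l+1}-z_l|<\eta_{d+1}$ and $[s_{l+1}-s_l]\in W_d$, so the points $[(z_l,s_l)]$ form an $N$-point walk in $K_i$ with steps in $W''$, a contradiction.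

**Step 2: every $z$ lies in at least $d+1$ of the sets $P_i$.** This is the lower count over each point of the circle. The sets $J_i^{\{z\}}$, $1\le i\le q$, cover $X_d$, since each $[(z,s)]$ is in some $K_i$. Those with $z\notin P_i$ are empty, so the others cover, and (a) for $d$ says that there are at least $d+1$ of them.

**Step 3: $E_i:=\bigcap_{j=0}^{d+1}(P_i+\frac j{d+2})$ is finite, and $|P_i|\le\frac{d+1}{d+2}$.** This is the upper count, by the trick of Section 4. Suppose that $E_i$ is infinite. Dividing the circle into finitely many short arcs, we find $N$ points $z_1>z_2>\dots>z_N$ of $E_i$ in an arc of length less than $\frac1{2(d+2)}$. As $E_i$ is invariant under translation by $\frac1{d+2}$, we have $z_l+\frac l{d+2}\in E_i\subset P_i$. Pick $y_l\in K_i$ with $\pi(y_l)=z_l+\frac l{d+2}$. Then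
$$\pi(y_{l+1}-y_l)=\tfrac1{d+2}-(z_l-z_{l+1})\in\big(\tfrac1{2(d+2)},\tfrac1{d+2}\big),$$
so $y_{l+1}-y_l\in W'$, and $(y_l)$ is an $N$-point walk in $K_i$, a contradiction. So $E_i$ is finite, which means $\sum_{j=0}^{d+1}1_{P_i}(z-\frac j{d+2})\le d+1$ off a finite set. Integrating over the circle gives $(d+2)|P_i|\le d+1$.

**Step 4: (a) for $d+1$.** We integrate Step 2 and insert Step 3:
$$d+1\ \le\ \sum_{i=1}^q|P_i|\ \le\ q\,\frac{d+1}{d+2},\tag{4}$$
so $q\ge d+2$.

From here on $q=d+2$, and we prove (b) for $d+1$.

**Step 5: the complements of the $P_i$ are disjoint with dense union.** Equality holds in (4), so $|P_i|=\frac{d+1}{d+2}$ for every $i$, and the open sets $Q_i=(\mathbb R/\mathbb Z)\setminus P_i$ have measure $\frac1{d+2}$. By Step 2, each $z$ lies in all but at most one of the $d+2$ sets $P_i$, so the $Q_i$ are pairwise disjoint. Their union has measure 1 and is therefore dense.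

This alone does not give a point where some $Q_a$ meets some $Q_b$ end to end. If a dense open set of full measure is the complement of a middle-thirds Cantor set, no two of its component intervals share an endpoint. So we need the finiteness in Step 3 once more.

**Step 6: $\partial Q_i$ is finite.** The union of the $d+2$ translates $Q_i+\frac j{d+2}$, $0\le j\le d+1$, is the circle minus $E_i$. Each has measure $\frac1{d+2}$, and together they have full measure, so their pairwise intersections are null; being open, they are empty. Let $z\in\partial Q_i$. Then $z\notin Q_i$. For $1\le j\le d+1$ the open set $Q_i+\frac j{d+2}$ is disjoint from $Q_i$, so it does not contain the point $z\in\overline{Q_i}$. Hence $z$ is in none of the translates, that is $z\in E_i$. So $\partial Q_i\subset E_i$ is finite.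

**Step 7: a point $e$ with different indices on its two sides.** Let $S_0=(\mathbb R/\mathbb Z)\setminus\bigcup_iQ_i$. By density every $z\in S_0$ is in $\overline{\bigcup_iQ_i}=\bigcup_i\overline{Q_i}$ but in no $Q_i$, so $S_0\subset\bigcup_i\partial Q_i$ is finite. It is nonempty: otherwise the connected circle would be the disjoint union of the $d+2\ge2$ nonempty open sets $Q_i$. Each component arc of the complement of $S_0$ is connected, so it lies in a single $Q_i$, and all $d+2\ge2$ indices occur. Going around the circle, we meet a point of $S_0$ where the index changes. So there are $e\in\mathbb R$ and $\rho_0>0$ with $2\rho_0<\eta_{d+1}$ such that, mod 1,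
$$(e-\rho_0,e)\subset Q_a,\qquad (e,e+\rho_0)\subset Q_b,\qquad a\ne b.\tag{5}$$

**Step 8: a wall in direction 1.** We cross $e$ in a region of the fiber where only $K_a$ and $K_b$ can be present. Let $I=[e-\rho_0,e+\rho_0]$, of length less than $\eta_{d+1}$. There are $d$ indices $i\ne a,b$. By Step 1 the corresponding $J_i^I$ are closed without $N$-point walks, so by (a) for $d$ they do not cover $X_d$. The complement of their union is open and nonempty. Choose $s_0\in\mathbb R^d$ and $0<\rho\le\rho_0$ such that the open cube of half-side $\rho$ about $s_0$ maps into it. For $s$ in this cube and $0<|z-e|<\rho$ we have $[(z,s)]\notin K_i$ for $i\ne a,b$. If $z<e$, then $z\in Q_a$, so $[(z,s)]\notin K_a$; if $z>e$, then $z\in Q_b$, so $[(z,s)]\notin K_b$. This is a wall at $c=(e,s_0)$ in direction 1, with index $b$ on the left and $a$ on the right.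

**Step 9: walls in directions $j+1$ with $1\le j\le d$.** We stay on one side of $e$, where the color $a$ is missing, and use (b) for $d$ in the fiber. Let $I=[e-\frac23\rho_0,e-\frac13\rho_0]$. By (5) $I\subset Q_a$, so no point $[(z,s)]$ with $z\in I$ is in $K_a$. Hence the $d+1$ sets $J_i^I$ with $i\ne a$ cover $X_d$. By Step 1 they are closed without $N$-point walks, so by (b) for $d$ they have a wall in direction $j$, with center $c'$, half-side $\rho'$ and indices $a'\ne b'$, both different from $a$. Put
$$c=(e-\tfrac12\rho_0,\ c'),\qquad \rho=\min(\rho',\rho_0/6).$$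
Let $|z-(e-\frac12\rho_0)|<\rho$, so $z\in I$, and let $s$ be in the cube of half-side $\rho$ about $c'$. If $s_j<c'_j$, then $[s]\notin J_i^I$ for $i\ne a,a'$, so $[(z,s)]\notin K_i$ for these $i$; also $[(z,s)]\notin K_a$, because $z\in Q_a$. So only $K_{a'}$ can contain $[(z,s)]$. If $s_j>c'_j$, the same argument leaves only $K_{b'}$. This is a wall in direction $j+1$ with indices $a'\ne b'$. $\square$

## 9. From walls to blocks: proof of Theorem 1

**Part 1: $\operatorname{doa}(D)=r-1$.** Let $\chi:\mathbb N\to\{1,\dots,q\}$ not admit arbitrarily long monochromatic $D$-diffsequences; say it has no $k$-term one. By Lemma 2(ii) the limit sets $K_1,\dots,K_q$ satisfy the hypothesis of Proposition 5 with $N=k$, so $q\ge d+1=r$. Hence $D$ is $(r-1)$-accessible. It is not $r$-accessible by the end of Section 7.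

**Part 2: the lower bound.** Let $\chi$ be an $r$-coloring without a monochromatic $k$-term $D$-diffsequence, with limit sets $K_1,\dots,K_r$. By Proposition 5(b) there are walls $(c^{(j)},\rho,a_j,b_j)$ in directions $j=1,\dots,d$, where $a_j$ belongs to the side $x_j<c^{(j)}_j$; by shrinking we use a common $\rho$. Fix $g\in\mathbb R^d$ and the box $B=\{x:|x_l-g_l|<\rho/2\text{ for all }l\}$. We show that blocks of length $n$ distinguish the cells of a grid in $B$ with about $n^d$ cells.

**Step 1: many times at which $B$ is carried across a wall.** Let $O_j\subset X_d$ be the image of $\{y:|y_l-c^{(j)}_l|<\rho/2\text{ for all }l\}$, a nonempty open set, and let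
$$M_j(n)=\{0\le m<n:\ [g+m\theta]\in O_j\}.$$
By (2), applied to $O_1,\dots,O_d$, there are $\kappa>0$ and $n_0$ with $|M_j(n)|\ge\kappa n$ for all $j$ and all $n\ge n_0$.

**Step 2: each such time cuts $B$ by a hyperplane.** For $m\in M_j(n)$ choose $\lambda_{j,m}\in\Lambda_d$ with $|(g+m\theta-\lambda_{j,m})_l-c^{(j)}_l|<\rho/2$ for all $l$. For $x\in B$ the point $x+m\theta-\lambda_{j,m}$ is then in the open cube of half-side $\rho$ about $c^{(j)}$. Its $j$-th coordinate is less than $c^{(j)}_j$ iff $x_j<t_{j,m}$, and greater iff $x_j>t_{j,m}$, where
$$t_{j,m}=c^{(j)}_j-m\theta_j+(\lambda_{j,m})_j\in(g_j-\tfrac\rho2,\ g_j+\tfrac\rho2);$$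
the inclusion holds because $t_{j,m}-g_j=c^{(j)}_j-(g+m\theta-\lambda_{j,m})_j$. So for $x\in B$ the wall property says
$$[x+m\theta]\notin K_i\ \text{ for } i\ne a_j\ \text{ if } x_j<t_{j,m},\qquad [x+m\theta]\notin K_i\ \text{ for } i\ne b_j\ \text{ if } x_j>t_{j,m}.\tag{6}$$

**Step 3: the cuts form a large grid.** For fixed $j$ and $m\ne m'$ in $M_j(n)$, the difference $t_{j,m}-t_{j,m'}$ is $(m'-m)\theta_j$ plus a rational number, since $\Lambda_d\subset\mathbb Q^d$. As $\theta_j$ is irrational, it is not zero. So for $n\ge n_0$ there are at least $\kappa n$ distinct thresholds in each direction $j$, all inside the $j$-th side of $B$, and the hyperplanes $x_j=t_{j,m}$ ($1\le j\le d$, $m\in M_j(n)$) cut $B$ into at least $(\kappa n)^d$ open boxes.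

**Step 4: each cell has a block of $\chi$.** Let $\beta$ be one of these boxes and $x^\beta\in\beta$. For $m\in M_j(n)$ let $\epsilon_{j,m}(\beta)=a_j$ if $x^\beta_j<t_{j,m}$ and $\epsilon_{j,m}(\beta)=b_j$ if $x^\beta_j>t_{j,m}$. By (6), $[x^\beta+m\theta]\notin K_i$ for all $i\ne\epsilon_{j,m}(\beta)$. By definition of $K_i$, some neighborhood of $[x^\beta+m\theta]$ contains $[n'\theta]$ for only finitely many $n'$ with $\chi(n')=i$. Translate these neighborhoods by $-[m\theta]$ and intersect over the finitely many triples $(j,m,i)$. We obtain a neighborhood $U$ of $[x^\beta]$ and an $N_0$ such that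
$$N\ge N_0,\ [N\theta]\in U\quad\Longrightarrow\quad \chi(N+m)=\epsilon_{j,m}(\beta)\ \text{ for all } j \text{ and all } m\in M_j(n).$$
Such $N$ exist, since $U$ contains $[N\theta]$ for infinitely many $N$. (In particular, the prescriptions for different $j$ at the same $m$ agree.) So $w^\beta=\chi(N)\cdots\chi(N+n-1)$ is a block of $\chi$ with the letter $\epsilon_{j,m}(\beta)$ at each position $m\in M_j(n)$, positions counted from $0$.

**Step 5: different cells have different blocks.** Two different boxes are separated by some hyperplane $x_j=t_{j,m}$ with $m\in M_j(n)$. At position $m$ one of their blocks has $a_j$ and the other has $b_j\ne a_j$. Therefore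
$$p(\chi,n)\ge(\kappa n)^d=\kappa^{r-1}n^{r-1}\qquad(n\ge n_0),$$
and $\liminf_{n\to\infty}p(\chi,n)/n^{r-1}\ge\kappa^{r-1}>0$. The constant $\kappa$ depends on $\chi$ through its walls.

**Part 3: the coloring $\chi_0$ attains the exponent.** Consider $\chi_0$ from (3), which has no monochromatic $k_d$-term $D$-diffsequence, and a bounded fundamental domain $\Omega$ of $\Lambda_d$. Given $N$, let $x\in\Omega$ be the point with $[x]=[N\theta]$. For $0\le m<n$ the letter $\chi_0(N+m)$ is $j+1$, where
$$x\in R_d+j\tau_d+\lambda-m\theta\quad\text{for some }0\le j\le d,\ \lambda\in\Lambda_d.$$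
For each $m$ these half-open boxes are disjoint by Lemma 3 and congruent. Those that meet $\Omega$ lie in the set of points within distance $\operatorname{diam}(R_d)$ of $\Omega$, which has finite volume. Comparing volumes, at most $C$ of them meet $\Omega$, with $C$ independent of $m$. Each box is a product of intervals $[u,u')$, so it is described by the position ($\ge t$ or $<t$) of each $x_l$ relative to two thresholds $t$. In total the block $\chi_0(N)\cdots\chi_0(N+n-1)$ depends only on the position of each coordinate $x_l$ relative to at most $2Cn$ thresholds. For one coordinate there are at most $2Cn+1$ possible positions. Hence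
$$p(\chi_0,n)\le(2Cn+1)^d=O(n^{r-1}).\qquad\blacksquare$$
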